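\title{Rough singular integrals on $L^1(w)$: the factor $[w]_{A_\infty}$ cannot be removed}

\begin{abstract}
For a bounded function $\Omega$ of mean zero on $\mathbb S^{d-1}$, $d\ge2$, the weak type $(1,1)$ norm of the rough singular integral $T_\Omega$ with respect to an $A_1$ weight $w$ is known to be at most $C[w]_{A_1}[w]_{A_\infty}\log([w]_{A_\infty}+1)$. This exceeds the optimal bound for Calder\'on--Zygmund operators by the factor $[w]_{A_\infty}$. We show that the factor cannot be removed. There is one function $\Omega$, a characteristic function minus a constant, and a two-parameter family of weights for which the norm is at least $c[w]_{A_1}[w]_{A_\infty}$. We deduce that a bound $[w]_{A_1}\,o([w]_{A_\infty})$ fails for all $\Omega$ outside a meager set.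
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $d\ge2$, let $\sigma$ be surface measure on $\mathbb S^{d-1}$, and let $\Omega\in L^\infty(\mathbb S^{d-1})$ satisfy $\int\Omega\,d\sigma=0$. Put $K(u)=\Omega(u/|u|)\,|u|^{-d}$ for $u\ne0$. The rough singular integral with kernel $K$ is
\[
T_\Omega f(x)=\mathrm{p.v.}\int_{\mathbb R^d}K(x-y)f(y)\,dy=\lim_{\rho\to0}\int_{|x-y|>\rho}K(x-y)f(y)\,dy ,
\]
which is defined almost everywhere when $f$ is bounded with compact support. The function $|u|^{-d}$ gives the same mass to every dyadic annulus $2^n\le|u|<2^{n+1}$, so the contributions of the different scales would pile up if nothing canceled. The condition $\int\Omega\,d\sigma=0$ says that $K$ has integral zero over every annulus centered at the origin. The word \emph{rough} means that no continuity of $\Omega$ is assumed.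

A \emph{weight} is a nonnegative locally integrable function $w$ on $\mathbb R^d$ that is not almost everywhere zero; we write $w(E)=\int_Ew$. Cubes are closed and axis-parallel, $\langle g\rangle_Q=|Q|^{-1}\int_Qg$, and $Mg(x)=\sup_{Q\ni x}\langle|g|\rangle_Q$ is the uncentered Hardy--Littlewood maximal function; other standard choices change only dimensional constants. Set
\[
[w]_{A_1}=\sup_Q\,\langle w\rangle_Q\,\|w^{-1}\|_{L^\infty(Q)},\qquad
[w]_{A_\infty}=\sup_Q\frac1{w(Q)}\int_QM(w\chi_Q),
\]
and write $w\in A_1$ if $[w]_{A_1}<\infty$. The first number is the largest ratio of the average of $w$ on a cube to its essential infimum there, so it reacts both to peaks and to wells of $w$. The second compares two integrals, and it is large when the mass of $w$ in a cube is concentrated on a small part of the cube, which $M$ then spreads over many scales. Both numbers equal $1$ for $w\equiv1$, and $1\le[w]_{A_\infty}\le[w]_{A_1}$ for $w\in A_1$ (Lemma~\ref{lem:basic}). For an operator $T$ we denote by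
\[
\|T\|_w=\|T\|_{L^1(w)\to L^{1,\infty}(w)}
\]
the smallest constant $C$ such that $w(\{|Tf|>\alpha\})\le C\alpha^{-1}\int|f|\,w$ for all $\alpha>0$ and all bounded compactly supported $f$.

Recall that a Calder\'on--Zygmund operator is a linear operator, bounded on $L^2(\mathbb R^d)$, that is given off the support of $f$ by a kernel $k(x,y)$ with $|k(x,y)|\le C|x-y|^{-d}$ and with the smoothness
\[
|k(x,y)-k(x',y)|+|k(y,x)-k(y,x')|\le C\,\frac{|x-x'|^\gamma}{|x-y|^{d+\gamma}}\qquad\bigl(|x-x'|\le\tfrac12|x-y|\bigr)
\]
for some $\gamma>0$. Two estimates are known. For a Calder\'on--Zygmund operator $T_{CZ}$ and $w\in A_1$,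
\begin{equation}\label{eq:cz}
\|T_{CZ}\|_w\le C_{d,T_{CZ}}\,[w]_{A_1}\log([w]_{A_\infty}+1),
\end{equation}
and this dependence on the two characteristics is optimal. For $\Omega$ as above and $w\in A_1$,
\begin{equation}\label{eq:rough}
\|T_\Omega\|_w\le C_{d,\Omega}\,[w]_{A_1}[w]_{A_\infty}\log([w]_{A_\infty}+1).
\end{equation}
The following question comes from the paper of Bhojak and Mohanty \cite{BM}.

\medskip
\noindent\textbf{Question.} \emph{Can the extra factor $[w]_{A_\infty}$ in \eqref{eq:rough} be removed? That is, is there for every $\Omega\in L^\infty(\mathbb S^{d-1})$ of mean zero a constant $C$, depending only on $d$ and $\Omega$, such that $\|T_\Omega\|_w\le C[w]_{A_1}\log([w]_{A_\infty}+1)$ for all $w\in A_1$?}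
\medskip

One may well guess that it can. The operator $T_\Omega$ shares with $T_{CZ}$ the size of the kernel and the $L^2$ bound; it is a Calder\'on--Zygmund operator as soon as $\Omega$ is Lipschitz (see \eqref{eq:lip}); and the simplest test, on a single point mass, does not see the smoothness of $\Omega$ (Section~\ref{sec:plane}). Nevertheless the answer is negative. Throughout, $c,C>0$ denote constants that depend only on $d$ and may change from line to line.

\begin{theorem}\label{thm:main}
Let $d\ge2$. There are $N_0=N_0(d)$ and a Borel set $S\subset\mathbb S^{d-1}$ with $\sigma(S)\le\frac12\sigma(\mathbb S^{d-1})$ such that the function $\Omega=\chi_S-\sigma(S)/\sigma(\mathbb S^{d-1})$, which satisfies $|\Omega|\le1$ and $\int\Omega\,d\sigma=0$, has the following property. For every integer $N\ge N_0$ and every $\tau\in(0,1]$ there is a weight $W=W_{N,\tau}\in A_1$ with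
\[
c\,\frac N\tau\le[W]_{A_1}\le C\,\frac N\tau,\qquad cN\le[W]_{A_\infty}\le CN,\qquad \|T_\Omega\|_W\ge c\,\frac{N^2}\tau .
\]
In particular, $\|T_\Omega\|_W\ge c\,[W]_{A_1}[W]_{A_\infty}$.
\end{theorem}

The case $\tau=1$, $N\to\infty$ answers the Question, since $N^2/(N\log N)\to\infty$. The parameter $\tau$ separates the two characteristics and gives a lower bound in the whole range $[w]_{A_\infty}\le[w]_{A_1}$.

\begin{corollary}\label{cor:opt}
Let $\Omega$ be as in Theorem~\ref{thm:main}.
\begin{itemize}
\item[(i)] If $\Phi(s,t)$, $s,t\ge1$, is nondecreasing in each variable and $\|T_\Omega\|_w\le\Phi([w]_{A_1},[w]_{A_\infty})$ for all $w\in A_1$, then $\Phi(s,t)\ge c\,st$ for all $s\ge t\ge C$.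
\item[(ii)] If $h:[1,\infty)\to(0,\infty)$ satisfies $h(t)=o(t)$ as $t\to\infty$, then there is no constant $L$ with $\|T_\Omega\|_w\le L\,[w]_{A_1}h([w]_{A_\infty})$ for all $w\in A_1$.
\end{itemize}
\end{corollary}

The function $\Omega$ of Theorem~\ref{thm:main} is special, but the failure of the estimate is typical. Let $L^\infty_0=L^\infty_0(\mathbb S^{d-1})$ be the Banach space of bounded functions of mean zero. A set is \emph{meager} if it is a countable union of sets whose closures have empty interior; by the Baire category theorem, the complement of a meager subset of a Banach space is dense.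

\begin{corollary}\label{cor:generic}
Let $h$ be as in Corollary~\ref{cor:opt}(ii), for example $h(t)=\log(t+1)$. The set of $\Omega\in L^\infty_0$ for which some constant $L$ satisfies $\|T_\Omega\|_w\le L\,[w]_{A_1}h([w]_{A_\infty})$ for all $w\in A_1$ is a proper linear subspace of $L^\infty_0$, and it is meager in $L^\infty_0$.
\end{corollary}

Between Theorem~\ref{thm:main} and \eqref{eq:rough} only the logarithm remains. We do not decide whether it is needed for rough $T_\Omega$.

Section~\ref{sec:plane} shows the construction in the plane. Sections~\ref{sec:kernel} and~\ref{sec:peaks} build $\Omega$ and the weights with $\tau=1$, and they already answer the Question. Section~\ref{sec:wells} introduces $\tau$ and proves Theorem~\ref{thm:main}; Section~\ref{sec:cor} proves the corollaries.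

\section{Standard facts}\label{sec:facts}

Put $\sigma_d=\sigma(\mathbb S^{d-1})$. Polar coordinates give $\int_{s<|x|<t}|x|^{-d}\,dx=\sigma_d\log(t/s)$, and the unit ball has volume $\sigma_d/d$. Hence, for $0<\delta\le t$,
\begin{equation}\label{eq:scales}
\int_{|x|<t}\max(|x|,\delta)^{-d}\,dx=\frac{\sigma_d}d+\sigma_d\log\frac t\delta .
\end{equation}

\emph{Directions.} For $u,u_0\ne0$,
\begin{equation}\label{eq:dir}
\Bigl|\frac u{|u|}-\frac{u_0}{|u_0|}\Bigr|\le\frac{2|u-u_0|}{|u_0|},
\end{equation}
because the difference equals $\frac{u-u_0}{|u_0|}+u\bigl(\frac1{|u|}-\frac1{|u_0|}\bigr)$ and the last term has norm $\bigl||u_0|-|u|\bigr|/|u_0|$. If $\Omega$ is Lipschitz, then \eqref{eq:dir} and the mean value theorem for $s\mapsto s^{-d}$ give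
\begin{equation}\label{eq:lip}
|K(u)-K(u_0)|\le C_\Omega\,|u-u_0|\,|u_0|^{-d-1}\qquad\bigl(|u-u_0|\le\tfrac12|u_0|\bigr).
\end{equation}

\emph{Caps.} For $\theta_0\in\mathbb S^{d-1}$ and $\beta>0$, the cap $A=\{\theta\in\mathbb S^{d-1}:|\theta-\theta_0|\le\beta\}$ satisfies
\begin{equation}\label{eq:cap}
\sigma(A)\le C\beta^{d-1},
\end{equation}
since $\{s\theta:\theta\in A,\ 1\le s\le1+\beta\}$ has volume at least $\beta\sigma(A)$ and lies in the closed ball of radius $2\beta$ about $\theta_0$.

\emph{The operator.} The map $\Omega\mapsto T_\Omega f$ is linear. If $x$ is at positive distance from the support of $f$, then $T_\Omega f(x)$ is an absolutely convergent integral. The theorem of Calder\'on and Zygmund \cite{CZ} gives $\|T_\Omega f\|_{L^2}\le C\|\Omega\|_\infty\|f\|_{L^2}$; among our proofs, only that of Corollary~\ref{cor:generic} uses it.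

\begin{lemma}\label{lem:basic}
Let $w\in A_1$. Then $Mw\le[w]_{A_1}w$ almost everywhere, and $1\le[w]_{A_\infty}\le[w]_{A_1}$.
\end{lemma}

\begin{proof}
For each cube $Q'$ we have $\langle w\rangle_{Q'}\le[w]_{A_1}w(x)$ for almost every $x\in Q'$. Remove the exceptional null sets of the countably many cubes with rational center and side length. If $x$ remains and $x\in Q$, take such cubes $Q'\supset Q$ with $|Q'|/|Q|\to1$; then $\langle w\rangle_Q\le(|Q'|/|Q|)\langle w\rangle_{Q'}$ gives $\langle w\rangle_Q\le[w]_{A_1}w(x)$. This is the first claim, and it shows that $w>0$ almost everywhere, so $w(Q)>0$ for every cube. Finally $w\le M(w\chi_Q)\le[w]_{A_1}w$ almost everywhere on $Q$, the lower bound by the Lebesgue differentiation theorem; integrate over $Q$.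
\end{proof}

For a continuous positive weight, $\|w^{-1}\|_{L^\infty(Q)}=1/\inf_Qw$. All weights built below are of this kind.

\section{The mechanism in the plane}\label{sec:plane}

In this section $d=2$. We first test the weak type inequality formally on point masses: a unit mass at $y$ produces the function $K(x-y)$ and costs $w(y)$.

\emph{One mass.} Let $w$ be continuous and $|\Omega|\le1$. The set $\{x:|K(x-y)|>\alpha\}$ lies in the square $Q$ centered at $y$ of area $4/\alpha$, so $\alpha$ times its weight is at most $4\langle w\rangle_Q\le4[w]_{A_1}w(y)$. One mass produces the factor $[w]_{A_1}$ and nothing more, whatever $\Omega$ is. A second factor must come from many masses whose contributions add up.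

\emph{A lattice of masses, smooth kernel.} Let $a=(\frac14,0)$, place unit masses at the points of $a+\mathbb Z^2$, and evaluate at the origin. The masses within distance about $\rho$ produce
\[
\Sigma_\rho=\sum_{p\in\mathbb Z^2,\ |p|\le\rho}K(p-a).
\]
If $\Omega$ is Lipschitz, then $|\Sigma_\rho|\le C_\Omega$ for all $\rho\ge5$. Indeed, by \eqref{eq:lip}, each term with $|p|\ge3$ differs from the integral of $K$ over the cell $p+[-\frac12,\frac12)^2$ by at most $C_\Omega|p|^{-3}$, which is summable. The union of these cells contains the annulus $4\le|u|\le\rho-1$, over which $K$ has integral zero, and the rest of it lies in $\{2\le|u|\le4\}\cup\{\rho-1\le|u|\le\rho+1\}$, over which $|u|^{-2}$ has bounded integral. A smooth kernel cannot tell the lattice from Lebesgue measure, and the cancellation survives.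

\emph{A lattice of masses, rough kernel.} The sum $\Sigma_\rho$ samples $\Omega$ only at the countably many directions of the vectors $p-a$. If $\Omega$ is the characteristic function of this countable set, then $\int\Omega\,d\sigma=0$, and yet $\Sigma_\rho=\sum_{|p|\le\rho}|p-a|^{-2}$ grows like $\log\rho$: every dyadic scale contributes with the same sign. As it stands this is an illusion, since such an $\Omega$ is zero in $L^\infty$. The proof consists in thickening the picture.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]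
\foreach \x in {0,1,2,3} { \foreach \y in {0,1,2,3} {
  \draw[gray!60] (\x+0.25,\y) -- (1,2); } }
\foreach \x in {0,1,2,3} { \foreach \y in {0,1,2,3} {
  \draw[fill=white] (\x,\y) circle (0.07);
  \fill (\x+0.25,\y) circle (0.035); } }
\draw[fill=gray] (1,2) circle (0.07);
\node[above left] at (0.97,2.08) {$k$};
\node[right] at (3.3,0) {$y_j$};
\end{tikzpicture}
\caption{The configuration in the plane for $R=4$, radii not to scale. The test function puts unit mass near each black point $y_j=j+(\frac14,0)$. The weight has its peaks at the lattice points, the centers of the disks. The function $\Omega$ is at least $\frac12$ near the direction of every segment from a black point $y_j$ to a lattice point $k$, so on the disk about $k$ all masses contribute positively.}\label{fig:lattice}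
\end{figure}

Fix $R=2^N$ and $\varepsilon=R^{-4}$. Let $\Lambda=\{0,\dots,R-1\}^2$, spread a unit mass over the disk of radius $\varepsilon$ about each $y_j=j+a$, $j\in\Lambda$, and call the resulting function $f$. Let $G$ be the union of the disks of radius $\varepsilon$ about the points $k\in\Lambda$ (Figure~\ref{fig:lattice}). For $x$ in the disk about $k$ and $y$ in the disk about $y_j$, \eqref{eq:dir} shows that the direction of $x-y$ is within $16\varepsilon$ of that of $k-j-a$, so it lies on an arc of length at most $16\pi\varepsilon$. There are fewer than $(2R)^2$ differences $k-j$, so these arcs have total length less than $64\pi R^{-2}$. The sum over $R=2^N$, $N\ge4$, is at most $\pi/3$. Thus one set $S$, covering less than half of the circle, contains the arcs for all $N\ge4$, and $\Omega=\chi_S-\sigma(S)/2\pi$ has mean zero and is at least $\frac12$ on $S$. From $k$ one can move by $t_1,t_2<R/2$ steps in suitable coordinate directions without leaving $\Lambda$. There are $2m+1$ pairs with $\max(t_1,t_2)=m$, and for them $|t|+1\le2m+1$.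 Since $|x-y|\le|k-j|+1$, we get on $G$
\[
T_\Omega f\ge\frac12\sum_{j\in\Lambda}(|k-j|+1)^{-2}\ge\frac12\sum_{0\le m<R/2}\frac1{2m+1}\ge\frac14\log R .
\]

For Lebesgue measure this is harmless, because $G$ occupies a proportion $\pi R^{-8}$ of the box. The weight has to make $G$ heavy at small cost in $[w]_{A_1}$, and the function $|x|^{-2}$, which gives equal mass to all scales, does this. Let $\delta=\varepsilon^2=R^{-8}$ and $w(x)=\max(\operatorname{dist}(x,\mathbb Z^2),\delta)^{-2}$. By \eqref{eq:scales}, a disk of $G$ has weight $\pi+8\pi\log R$, while a whole unit cell has weight at most $\pi+16\pi\log R$: the disk contains half of the scales between $\delta$ and $1$, and so about half of the mass. Also $w\ge2$ everywhere and $w\le64$ on the support of $f$. With $\alpha=\frac18\log R$,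
\[
\|T_\Omega\|_w\ge\frac{\alpha\,w(G)}{\int fw}\ge\frac{\frac18\log R\cdot8\pi R^2\log R}{64R^2}=\frac\pi{64}(\log R)^2 ,
\]
whereas on a unit cell the average of $w$ is only $O(\log R)$ times the infimum. What is missing for a proof is the same bound on all squares, which is Lemma~\ref{lem:A1}.

The two logarithms have different sources: one counts the scales above $1$ at which the kernel does not cancel, the other counts the scales below $1$ that carry the weight. The exponent in $\varepsilon=R^{-4}$ is a convenience. The radius enters the weight only through $\log(1/\varepsilon)$, so we can afford the crude bound $16\varepsilon$ for all directions.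

\section{A kernel that is positive on lattice directions}\label{sec:kernel}

From now on $d\ge2$ is arbitrary. Let $a=\frac14e_1$, $y_j=j+a$ for $j\in\mathbb Z^d$, and $Y=\{y_j:j\in\mathbb Z^d\}$. The shift keeps the masses away from the lattice, where the weight will be large. For $p\in\mathbb Z^d$ we have $|p-a|\ge\frac14$; let $\theta_p=(p-a)/|p-a|$. For an integer $N\ge2$ put
\[
R=2^N,\qquad\varepsilon=2^{-4N},\qquad\Lambda=\{0,\dots,R-1\}^d,\qquad P_N=\{p\in\mathbb Z^d:|p_i|\le R-1\text{ for all }i\},
\]
\[
S_N=\bigcup_{p\in P_N}\{\theta\in\mathbb S^{d-1}:|\theta-\theta_p|\le16\varepsilon\}.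
\]
The function $\Omega$ must be positive on every $S_N$ and have mean zero, so the sets $S_N$ must leave room on the sphere. Since $\#P_N\le2^{(N+1)d}$, \eqref{eq:cap} gives
\[
\sigma(S_N)\le C\,2^{Nd}\,2^{-4N(d-1)}=C\,2^{N(4-3d)}\le C\,2^{-2N}.
\]
This is the one place where $d\ge2$ is essential. For $d=1$ the sphere consists of two points, no cap is small, and mean zero forces $K(u)$ to be a multiple of $1/u$, a smooth kernel. Choose $N_0=N_0(d)\ge2$ with $\sum_{N\ge N_0}\sigma(S_N)\le\frac12\sigma_d$, and let
\[
S=\bigcup_{N\ge N_0}S_N,\qquad\Omega=\chi_S-\frac{\sigma(S)}{\sigma_d}.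
\]
The set $S$ is a countable union of closed sets with $\sigma(S)\le\frac12\sigma_d$. Hence $\int\Omega\,d\sigma=0$, $|\Omega|\le1$, and $\Omega\ge\frac12$ on $S_N$ for all $N\ge N_0$. This $\Omega$ is fixed until the end of the proof of Corollary~\ref{cor:opt}.

\begin{proposition}\label{prop:test}
There is $c_1=c_1(d)>0$ with the following property. Let $N\ge N_0$, $0<\eta\le\varepsilon$, and
\[
f_\eta=\sum_{j\in\Lambda}\frac{\chi_{B(y_j,\eta)}}{|B(y_j,\eta)|},\qquad G=\bigcup_{k\in\Lambda}B(k,\varepsilon).
\]
Then $T_\Omega f_\eta\ge c_1N$ on $G$. Consequently, for every positive continuous weight $W$,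
\begin{equation}\label{eq:test}
\|T_\Omega\|_W\ge\frac{c_1N}2\cdot\frac{W(G)}{R^d\,\sup_{\operatorname{dist}(y,Y)<\eta}W(y)} .
\end{equation}
\end{proposition}

\begin{proof}
Let $x\in B(k,\varepsilon)$ and $y\in B(y_j,\eta)$ with $k,j\in\Lambda$. Put $p=k-j\in P_N$, $u=x-y$ and $u_0=k-y_j=p-a$. Then $|u-u_0|\le\varepsilon+\eta\le2\varepsilon\le\frac18$ and $|u_0|\ge\frac14$. So $|x-y|\ge\frac18$ on the support of $f_\eta$, and no principal value is involved. By \eqref{eq:dir}, $|u/|u|-\theta_p|\le2\cdot2\varepsilon\cdot4=16\varepsilon$, so $u/|u|\in S_N$ and $\Omega(u/|u|)\ge\frac12$. Also $|u|\le|p|+\frac14+\frac18\le|p|+1$. Each ball carries unit mass, so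
\[
T_\Omega f_\eta(x)\ge\frac12\sum_{j\in\Lambda}(|k-j|+1)^{-d}.
\]
The point $k$ may lie near the boundary of the box, so we use only the largest orthant. Let $s_i=1$ if $k_i<R/2$ and $s_i=-1$ otherwise. Then $k+(s_it_i)_i\in\Lambda$ for all $t\in\{0,\dots,R/2-1\}^d$. The number of such $t$ with $\max_it_i=m$ is $(m+1)^d-m^d\ge(m+1)^{d-1}$, and for them $|t|+1\le\sqrt d\,(m+1)$. Therefore
\[
\sum_{j\in\Lambda}(|k-j|+1)^{-d}\ge d^{-d/2}\sum_{m=0}^{R/2-1}\frac1{m+1}\ge d^{-d/2}\log\frac R2=d^{-d/2}(N-1)\log2\ge cN .
\]
For \eqref{eq:test}, take $\alpha=c_1N/2$. The function $f_\eta$ is bounded with compact support, $G\subset\{|T_\Omega f_\eta|>\alpha\}$, and $\int f_\eta W$ is at most $R^d$ times the supremum in \eqref{eq:test}.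
\end{proof}

\section{A weight with peaks at the lattice points}\label{sec:peaks}

By \eqref{eq:test} we need a weight that is large on $G$, small near $Y$, and has small characteristics. Fix $N\ge2$ and put
\[
\delta=\varepsilon^2=2^{-8N},\qquad D(x)=\operatorname{dist}(x,\mathbb Z^d),\qquad w(x)=\max(D(x),\delta)^{-d}.
\]
The truncation at $\delta$ makes $w$ bounded and continuous. Call the sets $k+[-\frac12,\frac12)^d$, $k\in\mathbb Z^d$, \emph{cells}. On the closure of the cell about $k$ we have $D(x)=|x-k|\le\sqrt d/2$. The function $D$ is $1$-Lipschitz and equals $\frac14$ on $Y$, so $D\ge\frac18$ where $\operatorname{dist}(x,Y)\le\frac18$. With $b=(\sqrt d/2)^{-d}$,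
\begin{equation}\label{eq:wsize}
w\ge b\ \text{ on }\mathbb R^d,\qquad w\le8^d\ \text{ where }\operatorname{dist}(x,Y)\le\tfrac18 .
\end{equation}
By \eqref{eq:scales}, for $k\in\mathbb Z^d$ and $\delta\le t\le\sqrt d$,
\begin{equation}\label{eq:cell}
\int_{|x-k|<t}\max(|x-k|,\delta)^{-d}\,dx\le C+\sigma_d\log\frac{\sqrt d}\delta\le CN ;
\end{equation}
with $t=\sqrt d$ this shows that every cell has weight at most $CN$. The balls forming $G$ are disjoint and each lies in its cell, so \eqref{eq:scales} also gives
\begin{equation}\label{eq:wG}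
w(G)\ge R^d\sigma_d\log\frac\varepsilon\delta=4\sigma_d(\log2)\,NR^d .
\end{equation}

\begin{lemma}\label{lem:A1}
$[w]_{A_1}\le CN$.
\end{lemma}

\begin{proof}
Let $Q$ be a cube of side $\ell$, and put $\kappa=1+\sqrt d$. We show $\langle w\rangle_Q\le CN\inf_Qw$. A large cube sees the periodic structure; a small cube is either far from the lattice, or inside the plateau scale $\delta$, or sees a part of a peak, and only the first and the last case cost a factor $N$.

\emph{Case $\ell\ge1$.} The cube is covered by at most $(\ell+2)^d\le3^d|Q|$ cells, so $\langle w\rangle_Q\le CN$, while $\inf_Qw\ge b$.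

\emph{Case $\ell<1$, $\operatorname{dist}(Q,\mathbb Z^d)\ge\ell$.} For $x,x'\in Q$ we have $D(x')\le D(x)+\sqrt d\,\ell\le\kappa D(x)$, hence $\max(D(x'),\delta)\le\kappa\max(D(x),\delta)$ and $\sup_Qw\le\kappa^d\inf_Qw$.

\emph{Case $\ell<1$, $\operatorname{dist}(Q,\mathbb Z^d)<\ell$.} Now $D\le\kappa\ell$ on $Q$. If $\ell\le\delta$, then $\inf_Qw\ge(\kappa\delta)^{-d}=\kappa^{-d}\sup_{\mathbb R^d}w$. If $\ell>\delta$, then $\inf_Qw\ge(\kappa\ell)^{-d}$. The cube meets at most $2^d$ cells. In the cell about $k$, the part of $Q$ with $|x-k|<\ell$ has weight at most $CN$ by \eqref{eq:cell}, and the part with $|x-k|\ge\ell$ has weight at most $\ell^{-d}|Q|=1$. So $\langle w\rangle_Q\le CN\ell^{-d}\le CN\inf_Qw$.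
\end{proof}

\noindent\textbf{Answer to the Question.} Let $N\ge N_0$ and apply \eqref{eq:test} with $\eta=\varepsilon\le\frac18$. By \eqref{eq:wsize} and \eqref{eq:wG}, $\|T_\Omega\|_w\ge\frac{c_1N}2\cdot cN\cdot8^{-d}=cN^2$. By Lemmas~\ref{lem:basic} and~\ref{lem:A1}, $[w]_{A_1}\log([w]_{A_\infty}+1)\le CN\log(CN+1)$. The proposed bound would give $cN^2\le C_\Omega N\log(CN+1)$ for all $N\ge N_0$, which is false for large $N$.

\section{Separating the two characteristics}\label{sec:wells}

For the weight $w$ both characteristics turn out to have order $N$, so it tests only the diagonal $[w]_{A_1}\simeq[w]_{A_\infty}$. To leave the diagonal we dig a well of depth $\tau$ at each point of $Y$. This lowers the cost of the masses by the factor $\tau$ and raises $[\,\cdot\,]_{A_1}$ by $1/\tau$. The difficulty is to keep $[\,\cdot\,]_{A_\infty}$ unchanged, and for this we want a profile whose average on every small cube is comparable to its supremum. A step, equal to $\tau$ near $Y$ and to $1$ elsewhere, does not have this property: on a cube with only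 a fraction $\tau$ of its volume outside the well, the average is at most $2\tau$ and the supremum is $1$. A linear slope has it.

Fix $N\ge2$ and $\tau\in(0,1]$, let $r=\frac1{16}$ and $Y_\rho=\{x:\operatorname{dist}(x,Y)<\rho\}$, and put
\[
\varphi(\rho)=\max\{\tau,\min(1,\rho/r)\},\qquad v(x)=\varphi(\operatorname{dist}(x,Y)),\qquad W=W_{N,\tau}=wv .
\]
The function $\varphi$ is continuous and nondecreasing, and $\varphi(\rho/4)\ge\varphi(\rho)/4$ because $\min(1,\rho/4r)\ge\frac14\min(1,\rho/r)$. We have $\tau\le v\le1$, $v=\tau$ on $Y_{\tau r}$, and $v=1$ off $Y_r$. For $\tau=1$, $W=w$. The wells and the peaks are separated: if $|x-k|\le\frac18$ with $k\in\mathbb Z^d$, then $\operatorname{dist}(x,Y)\ge\frac14-\frac18>r$, so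
\begin{equation}\label{eq:sep}
W=w\ \text{ where }D\le\tfrac18 ,
\end{equation}
while $b\le w\le8^d$ on $\overline{Y_{2r}}$ by \eqref{eq:wsize}.

\begin{lemma}\label{lem:v}
Let $\ell_0=r/\sqrt d$ and let $Q$ be a cube of side $\ell$. If $\ell\le\ell_0$, then $\langle v\rangle_Q\ge c\sup_Qv$. If $\ell\ge\ell_0$, then $\langle v\rangle_Q\ge c$.
\end{lemma}

\begin{proof}
Let $\ell\le\ell_0$. If $Q\cap Y_r=\emptyset$, then $v=1$ on $Q$. Otherwise $Q$ meets $B(y,r)$ for some $y\in Y$, and $Q\subset\overline{B(y,2r)}$ because $\operatorname{diam}Q\le r$. The other points of $Y$ are at distance at least $1-2r>2r$ from this ball, so $v(x)=\varphi(|x-y|)$ on $Q$. The maximum $\rho^*$ of $|x-y|$ over $Q$ is attained at the vertex $z$ whose $i$th coordinate is the endpoint farther from the $i$th coordinate of $y$. That endpoint is at distance at least $\ell/2$, so $\rho^*\ge\sqrt d\,\ell/2$. The subcube of $Q$ of side $\frac38\ell$ with vertex $z$ has diameter $\frac38\sqrt d\,\ell\le\frac34\rho^*$, so $|x-y|\ge\rho^*/4$ on it. Therefore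
\[
\langle v\rangle_Q\ge\bigl(\tfrac38\bigr)^d\varphi(\rho^*/4)\ge\tfrac14\bigl(\tfrac38\bigr)^d\varphi(\rho^*)=\tfrac14\bigl(\tfrac38\bigr)^d\sup_Qv .
\]
If $\ell=\ell_0$, then $\rho^*\ge r/2$ and $\varphi(\rho^*)\ge\frac12$, so $\langle v\rangle_Q\ge c$ for every cube of side $\ell_0$. A cube of side $\ell\ge\ell_0$ contains $\lfloor\ell/\ell_0\rfloor^d$ nonoverlapping cubes of side $\ell_0$, of total volume at least $2^{-d}|Q|$, and the second claim follows.
\end{proof}

We now pass from Lebesgue measure to $w\,dx$. In general $v$ could be small exactly where $w$ has its mass; the separation of wells and peaks excludes this.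

\begin{lemma}\label{lem:W}
For every cube $Q$, \ $W(Q)\ge c\,(\sup_Qv)\,w(Q)$.
\end{lemma}

\begin{proof}
Let $Q$ have side $\ell$. Suppose $\ell\ge\ell_0$. By \eqref{eq:wsize} and Lemma~\ref{lem:v}, $W(Q)\ge b\int_Qv\ge c|Q|$. Since $w\le8^d$ on $Y_r$ and $w=W$ off $Y_r$,
\[
w(Q)\le8^d|Q|+w(Q\setminus Y_r)\le8^d|Q|+W(Q)\le CW(Q),
\]
which suffices because $v\le1$. Suppose $\ell<\ell_0$. If $Q\cap Y_r=\emptyset$, then $W=w$ on $Q$. Otherwise $Q\subset\overline{Y_{2r}}$, so $w(Q)\le8^d|Q|$, and Lemma~\ref{lem:v} gives $W(Q)\ge b\int_Qv\ge c(\sup_Qv)|Q|\ge c\,8^{-d}(\sup_Qv)\,w(Q)$.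
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $N_0$, $S$, $\Omega$ from Section~\ref{sec:kernel}, and let $N\ge N_0$, $\tau\in(0,1]$, $W=W_{N,\tau}$.

\emph{Upper bounds.} Since $\tau w\le W\le w$, Lemma~\ref{lem:A1} gives $\langle W\rangle_Q\le\langle w\rangle_Q\le CN\inf_Qw\le C\frac N\tau\inf_QW$, so $[W]_{A_1}\le CN/\tau$. For $[W]_{A_\infty}$, Lemma~\ref{lem:basic} applied to $W$ would lose the factor $1/\tau$, so we apply it to $w$. Almost everywhere, $M(W\chi_Q)\le(\sup_Qv)Mw\le CN(\sup_Qv)\,w$, and Lemma~\ref{lem:W} yields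
\[
\int_QM(W\chi_Q)\le CN(\sup_Qv)\,w(Q)\le CN\,W(Q).
\]

\emph{Lower bounds for the characteristics.} Let $Q_0=[-\frac12,\frac12]^d$. By \eqref{eq:sep}, $W(x)=|x|^{-d}$ for $\delta\le|x|\le\frac18$. Hence
\[
\langle W\rangle_{Q_0}\ge\sigma_d\log\frac1{8\delta}=\sigma_d(8N-3)\log2\ge cN ,
\]
while $\inf_{Q_0}W\le W(a)\le8^d\tau$. Thus $[W]_{A_1}\ge cN/\tau$. For $\varepsilon\le|x|\le\frac18$, the cube $[-|x|,|x|]^d$ contains $x$ and $B(0,|x|)$ and lies in $Q_0$, so
\[
M(W\chi_{Q_0})(x)\ge(2|x|)^{-d}\sigma_d\log\frac{|x|}\delta\ge(2|x|)^{-d}\sigma_d\log\frac\varepsilon\delta\ge cN|x|^{-d}.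
\]
On half of the scales, the maximal function exceeds the weight by the factor $N$. Integration over $\varepsilon<|x|<\frac18$ gives $\int_{Q_0}M(W\chi_{Q_0})\ge cN\log\frac1{8\varepsilon}=cN(4N-3)\log2\ge cN^2$. Since $W(Q_0)\le w(Q_0)\le CN$ by \eqref{eq:cell}, we obtain $[W]_{A_\infty}\ge cN$.

\emph{The operator norm.} Let $\eta=\min(\varepsilon,\tau r)$. On $Y_\eta$ we have $v=\tau$ and $w\le8^d$, so $W\le8^d\tau$. On $G$ we have $D<\varepsilon\le\frac18$, so $W(G)=w(G)\ge cNR^d$ by \eqref{eq:sep} and \eqref{eq:wG}. Now \eqref{eq:test} gives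
\[
\|T_\Omega\|_W\ge\frac{c_1N}2\cdot\frac{cNR^d}{8^d\tau R^d}=c\,\frac{N^2}\tau .
\]
The last assertion follows because $[W]_{A_1}[W]_{A_\infty}\le CN^2/\tau$.
\end{proof}

\section{Optimality and genericity}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:opt}]
(i) Let $C_1\ge1$ satisfy $[W_{N,\tau}]_{A_1}\le C_1N/\tau$ and $[W_{N,\tau}]_{A_\infty}\le C_1N$ for all $N\ge N_0$, $\tau\in(0,1]$. Given $s\ge t\ge C_1N_0$, put $N=\lfloor t/C_1\rfloor$ and $\tau=C_1N/s$. Then $N\ge N_0$, $N\ge t/(2C_1)$ and $\tau\le t/s\le1$, and $W=W_{N,\tau}$ has $[W]_{A_1}\le s$ and $[W]_{A_\infty}\le t$. Monotonicity lets us replace the characteristics, which we know only up to constants, by $s$ and $t$: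
\[
\Phi(s,t)\ge\Phi([W]_{A_1},[W]_{A_\infty})\ge\|T_\Omega\|_W\ge c\,\frac{N^2}\tau=\frac{cNs}{C_1}\ge\frac{c\,st}{2C_1^2}.
\]

(ii) Here $h$ need not be monotone, and we use the two-sided bounds. Let $W=W_{N,1}$ and $t_N=[W]_{A_\infty}$. By Theorem~\ref{thm:main}, $\|T_\Omega\|_W/([W]_{A_1}h(t_N))\ge c\,t_N/h(t_N)$ and $t_N\ge cN\to\infty$. Since $h(t)=o(t)$, the ratio tends to infinity.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:generic}]
For $n=1,2,\dots$ let $F_n$ be the set of $\Omega\in L^\infty_0$ with $\|T_\Omega\|_w\le n[w]_{A_1}h([w]_{A_\infty})$ for all $w\in A_1$. The set in question is $\mathcal B=\bigcup_nF_n$.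

\emph{$\mathcal B$ is a proper linear subspace.} We have $\|T_{\lambda\Omega}\|_w=|\lambda|\,\|T_\Omega\|_w$. The inequality
\[
w(\{|T_{\Omega_1}f+T_{\Omega_2}f|>\alpha\})\le w(\{|T_{\Omega_1}f|>\tfrac\alpha2\})+w(\{|T_{\Omega_2}f|>\tfrac\alpha2\})
\]
gives $\|T_{\Omega_1+\Omega_2}\|_w\le2\|T_{\Omega_1}\|_w+2\|T_{\Omega_2}\|_w$, so $F_n+F_m\subset F_{2n+2m}$. By Corollary~\ref{cor:opt}(ii), $\mathcal B\ne L^\infty_0$.

\emph{$F_n$ is closed.} A weighted estimate is not available for passing to the limit, so we go through $L^2(dx)$. Let $\Omega_m\in F_n$ converge to $\Omega$ in $L^\infty_0$. Fix $w\in A_1$, $\alpha>0$, and a bounded compactly supported $f$. By \cite{CZ}, $\|T_{\Omega_m}f-T_\Omega f\|_{L^2}\le C\|\Omega_m-\Omega\|_\infty\|f\|_{L^2}\to0$, so $T_{\Omega_m}f\to T_\Omega f$ almost everywhere along a subsequence. Along it, $\chi_{\{|T_\Omega f|>\alpha\}}\le\liminf_m\chi_{\{|T_{\Omega_m}f|>\alpha\}}$ outside a Lebesgue null set, which is also null for $w\,dx$. Fatou's lemma gives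
\[
w(\{|T_\Omega f|>\alpha\})\le\liminf_mw(\{|T_{\Omega_m}f|>\alpha\})\le\frac{n[w]_{A_1}h([w]_{A_\infty})}\alpha\int|f|\,w ,
\]
so $\Omega\in F_n$.

\emph{$F_n$ has empty interior.} If $F_n$ contained a ball, then the subspace $\mathcal B$ would contain its translate centered at $0$ and all dilates of the translate, so $\mathcal B=L^\infty_0$, which is false.

Hence $\mathcal B$ is a countable union of closed sets with empty interior.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM}
Ankit Bhojak and Parasar Mohanty, \emph{Weak type bounds for rough maximal singular integrals near $L^1$}, arXiv:2110.00832 (2021).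

\bibitem{CZ}
Calder\'on and Zygmund, \emph{On singular integrals}, Amer. J. Math. \textbf{78} (1956).

\end{thebibliography}
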